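# Successive minimum spanning trees and the bounds $2k-1\le\gamma_k\le 2k$

## 1. One tree: $\gamma_1=1+\frac14\mathrm{Var}\,X_1$

Give the edges of the complete graph $K_n$ independent random weights, each uniform on $(0,1)$. Let $T_1$ be the spanning tree of minimum total weight. Delete its edges, let $T_2$ be the minimum spanning tree of what is left, delete its edges too, and go on: $T_k$ is the minimum spanning tree of $K_n$ minus the edges of $T_1,\dots,T_{k-1}$. Write $w(T_k)$ for the total weight of $T_k$. For $k\ge2$ the remaining graph may be disconnected; then $T_k$ does not exist and we set $w(T_k)=\infty$. For fixed $k$ this has probability tending to $0$ as $n\to\infty$.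

The following is known. For each fixed $k$, $w(T_k)$ converges in probability to a constant $\gamma_k$; the limits are the same if the weights are i.i.d. $\mathrm{Exp}(1)$, and we use $\mathrm{Exp}(1)$ weights from now on. Moreover $\gamma_1\le\gamma_2\le\cdots$, $\gamma_1=\zeta(3)$, the sums $\Gamma_k=\sum_{i\le k}\gamma_i$ satisfy $k^2\le\Gamma_k\le k^2+k$, and $2k-2\sqrt k<\gamma_k<2k+2\sqrt k$. The source of the problem is Svante Janson and Gregory B. Sorkin, "Successive minimum spanning trees", arXiv:1906.01533 (2019), and the conjecture is that $2k-1\le\gamma_k\le2k$ for every $k\ge1$. We prove it.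

The bound $\Gamma_k\ge k^2$ can be seen by hand. The trees $T_1,\dots,T_k$ use $k(n-1)$ different edges, so together they weigh at least as much as the $k(n-1)$ cheapest edges. The number of edges of weight at most $x/n$ is binomial with mean asymptotic to $xn/2$ and variance at most its mean, so it is $xn/2+o_p(n)$. Hence the $\lceil yn\rceil$-th cheapest edge has weight $(2y+o_p(1))/n$, and the $k(n-1)$ cheapest edges weigh $\int_0^k2y\,dy+o_p(1)=k^2+o_p(1)$. So $\gamma_i\ge2i-1$ holds on average over $i\le k$. The conjecture asks for it term by term.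

For $k=1$ everything can be computed. Let edge $e$, with weight $W_e$, *arrive* at time $S_e=nW_e$, and let $G_1(s)$ be the graph of edges arrived by time $s$; each edge is in it independently with probability $1-e^{-s/n}$. Let $L_1(s)\ge L_1'(s)$ be its two largest component sizes. We recall the classical Erdős–Rényi theorem: for fixed $s$, in probability,
$$L_1(s)/n\to F_1(s),\qquad L_1'(s)/n\to0,$$
where $F_1(s)$ is the survival probability of a Galton–Watson process with Poisson($s$) offspring, that is, the largest $\rho\in[0,1]$ with $1-\rho=e^{-s\rho}$. It is $0$ for $s\le1$, and on $[1,\infty)$ its inverse is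
$$q_1(\rho)=\frac{-\log(1-\rho)}{\rho}=\sum_{j\ge0}\frac{\rho^j}{j+1},\qquad 0\le\rho<1 .$$

**Proposition 1.** Let $X_1$ have distribution function $F_1^2$. Then $w(T_1)\to\gamma_1=\frac14EX_1^2$ in probability, $EX_1=2$, and $1<\gamma_1\le2$; in fact $\gamma_1=\zeta(3)$.

**Step 1. Turn weight into a count of components.** Kruskal's algorithm builds $T_1$ by accepting an arriving edge exactly when its endpoints are not yet connected. Let $\mathsf F_1(s)$ be the forest accepted by time $s$. It consists of the edges of $T_1$ of weight at most $s/n$, and it has the same components as $G_1(s)$. Let $c_1(s)$ be their number. Then $c_1(s)-1$ is the number of edges of $T_1$ accepted after time $s$, so integrating over $s$ gives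
$$w(T_1)=\frac1n\int_0^\infty(c_1(s)-1)\,ds. \tag{1.1}$$

**Step 2. Find the limit of $c_1(s)/n$.** Each pair that has not arrived arrives at rate $1/n$, and it is accepted iff its endpoints are not connected. Pairs that have arrived are connected. So edges are accepted at rate $\lambda(s)=\frac1n\#\{\text{pairs not connected in }\mathsf F_1(s)\}\le n/2$. The number of connected pairs is $\frac12\sum_C|C|(|C|-1)$ over components $C$, and $L_1^2\le\sum_C|C|^2\le L_1^2+nL_1'$, so $\lambda(s)/n\to\frac12(1-F_1(s)^2)$ in probability. These variables are bounded, so $E|\lambda(r)/n-\frac12(1-F_1(r)^2)|\to0$ for each $r$, and by bounded convergence $\frac1n\int_0^s\lambda\to\frac12\int_0^s(1-F_1^2)$ in $L^1$. Finally, a counting process minus its integrated rate is a martingale whose variance at $s$ is the expected integrated rate, here at most $ns/2$. Since $n-c_1(s)$ counts accepted edges,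
$$\frac{c_1(s)}n\to A_1(s):=1-\tfrac12\int_0^s(1-F_1^2)\,dr\quad\text{in probability.} \tag{1.2}$$

**Step 3. Control late times.** Let $U_1(s)=n-L_1(s)$. If some component has more than $n/2$ vertices, $U_1$ counts the vertices outside it; in any case $U_1(s)$ is at most the number of vertices in components of size at most $n/2$. A component on $j$ given vertices contains one of $j^{j-2}$ spanning trees and has no edge to the other $n-j\ge n/2$ vertices. With $p=1-e^{-s/n}\le s/n$,
$$EU_1(s)\le\sum_{j\le n/2}j\binom njj^{j-2}p^{j-1}e^{-sj/2}\le n\sum_{j\ge1}\frac{j^{j-1}}{j!}s^{j-1}e^{-sj/2}\le n\sum_{j\ge1}e^js^{j-1}e^{-sj/2}.$$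
Choose $s_1$ with $es\,e^{-s/2}\le\frac12$ for $s\ge s_1$. The sum is then at most a geometric series with ratio $\frac12$, and
$$EU_1(s)\le2e\,n\,e^{-s/2}\qquad(s\ge s_1). \tag{1.3}$$

**Step 4. Integrate.** Each component other than the largest contains a vertex outside the largest, so $0\le c_1-1\le U_1$. By (1.2) and the Erdős–Rényi theorem, $0\le A_1\le1-F_1$, and by (1.3), $A_1(s)\le2e\,e^{-s/2}$ for $s\ge s_1$. For $t\ge s_1$ the part of (1.1) over $[t,\infty)$ has expectation at most $4e\,e^{-t/2}$, and the part over $[0,t]$ converges in probability to $\int_0^tA_1$ by bounded convergence. Letting $n\to\infty$ and then $t\to\infty$, $w(T_1)\to\gamma_1=\int_0^\infty A_1$. Since $A_1(\infty)=0$, we have $A_1(s)=\frac12\int_s^\infty(1-F_1^2)$, and Fubini with $EX^2=\int_0^\infty2t\,P(X>t)\,dt$ gives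
$$\gamma_1=\int_0^\infty A_1\,ds=\tfrac12\int_0^\infty t\,(1-F_1(t)^2)\,dt=\tfrac14EX_1^2. \tag{1.4}$$

**Step 5. Mean and bounds.** The quantile function of $X_1$ is $p\mapsto q_1(\sqrt p)$, so with $p=\rho^2$ we get $EX_1=\int_0^12\rho\,q_1(\rho)\,d\rho=-2\int_0^1\log(1-\rho)\,d\rho=2$. Hence
$$\gamma_1=\tfrac14\big((EX_1)^2+\mathrm{Var}\,X_1\big)=1+\tfrac14\mathrm{Var}\,X_1>1 .$$
For the upper bound, $\gamma_1=\int A_1\le\int(1-F_1)\le\int(1-F_1^2)=EX_1=2$. The exact value is $\frac14\int_0^12\rho q_1(\rho)^2d\rho=\frac12\int_0^1\frac{\log^2(1-\rho)}\rho d\rho=\frac12\sum_{m\ge1}\frac2{m^3}=\zeta(3)$, by expanding $\frac1{1-x}$ in $\int_0^1\frac{\log^2x}{1-x}dx$. $\square$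

So for one tree the lower bound is the statement that a variance is nonnegative. What changes for the later trees? We shall find random variables $X_k$ with $EX_k=2k$ exactly and $\gamma_k=\frac14(EX_k^2-EX_{k-1}^2)$, with $X_0=0$. This makes $\gamma_k=2k-1+\frac14(\mathrm{Var}X_k-\mathrm{Var}X_{k-1})$. The upper bound argument of Step 5 survives unchanged. The lower bound becomes a different kind of statement: the variance must grow from one level to the next.

## 2. All the trees at once: a cascade of forests

We write $x\vee y$ and $x\wedge y$ for maximum and minimum, $x^+=x\vee0$, and w.h.p. for "with probability tending to $1$".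

**Definition (cascade).** An edge $uv$ arriving at time $s$ is put into the forest $\mathsf F_j$ with the smallest $j\ge1$ such that $u$ and $v$ lie in different components of $\mathsf F_j(s-)$.

The edges refused by $\mathsf F_1,\dots,\mathsf F_{k-1}$ are fed, in order of weight, into the $k$-th Kruskal algorithm. So $\mathsf F_k(s)$ consists of the edges of weight at most $s/n$ of $T_k$, or of the minimum spanning forest of the remaining graph if $T_k$ does not exist.

For an example, take $K_4$ with arrival order $12,34,13,24,14,23$. The first three edges go to $\mathsf F_1$ and complete $T_1$. Then $24$, $14$, $23$ are refused by $\mathsf F_1$ and each joins $\mathsf F_2$, so $T_2$ is the path $3,2,4,1$. If the order is $12,13,14,23,24,34$, then $T_1$ is the star at $1$, the remaining graph leaves vertex $1$ isolated, $T_2$ does not exist, $\mathsf F_2$ ends as $\{23,24\}$, and $34$ goes to $\mathsf F_3$.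

An edge put into $\mathsf F_{k+1}$ has endpoints already connected in $\mathsf F_k$, so components of $\mathsf F_{k+1}(s)$ lie inside components of $\mathsf F_k(s)$. Let $\tau_k(u,v)$ be the time when $u,v$ become connected in $\mathsf F_k$ ($\infty$ if never), and $\tau_0=0$. By nesting, an edge $e$ passes levels $1,\dots,k$ iff its endpoints are connected in $\mathsf F_k$ when it arrives, that is, iff $S_e>\tau_k(e)$. Let $G_{k+1}(t)$ be the graph of edges arrived by time $t$ and not put into $\mathsf F_1,\dots,\mathsf F_k$. It has the same components as $\mathsf F_{k+1}(t)$. Let $\mathcal H_k$ be the whole evolution of $(\mathsf F_1,\dots,\mathsf F_k)$ and $E_k$ the set of pairs ever put into these forests, so $|E_k|\le kn$.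

**Lemma 2 (conditional independence).** Given $\mathcal H_k$, the times $S_e$, $e\notin E_k$, are independent, and $S_e$ is distributed as $\tau_k(e)+n\,\mathrm{Exp}(1)$.

*Proof.* Edges that pass levels $1,\dots,k$ do not affect $\mathsf F_1,\dots,\mathsf F_k$. So if $E_k=E$, then $\mathcal H_k$ is the history produced by the cascade run on $(s_e)_{e\in E}$ alone, that run puts all of $E$ into levels $\le k$, and $s_e>\tau_k(e)$ for $e\notin E$. Conversely, suppose the run on $(s_e)_{e\in E}$ alone puts all of $E$ into levels $\le k$, and $s_e>\tau_k(e)$ for all $e\notin E$, with $\tau_k$ computed from that run. Then inserting the edges outside $E$ changes nothing at levels $\le k$, so $E_k=E$ with the same history. The joint density of all $S_e$ is a product of factors $\frac1ne^{-s_e/n}$. Hence, given $E_k=E$ and $(S_e)_{e\in E}$, the density of $(S_e)_{e\notin E}$ is proportional to $\prod_{e\notin E}e^{-s_e/n}1[s_e>\tau_k(e)]$, which is the claim. (In particular $\tau_k(e)<\infty$ for $e\notin E_k$.) $\square$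

Adding fresh independent variables for $e\in E_k$, we obtain $W'_e$ for all pairs $e$, i.i.d. $\mathrm{Exp}(1)$ given $\mathcal H_k$, with $S_e=\tau_k(e)+nW'_e$ for $e\notin E_k$.

## 3. The survival map $\Phi$ and the two theorems

Suppose that at level $k$ a proportion $F_k(t)$ of the vertices is in one giant component at time $t$ and all other components are small. Then vertex $v$ joins the giant at a time $Y(v)$, with distribution function $F_k$ over the vertices, and $\tau_k(u,v)\approx Y(u)\vee Y(v)$. By Lemma 2, at time $t$ the pair $uv$ has an edge in $G_{k+1}(t)$ with probability about $(t-Y(u)\vee Y(v))^+/n$. Near a vertex such a graph looks like a branching process whose particles carry types, and its giant component should have density equal to the survival probability.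

**Definition (the map $\Phi$).** Let $F$ be a distribution function on $[0,\infty)$ and $t\ge0$. Consider the branching process in which a particle of type $x$ has children whose types form a Poisson process of intensity $(t-x\vee y)^+\,dF(y)$, and the initial particle has a type with law $F$. Let $\Phi(F)(t)$ be its survival probability, and $p_{\ge K}(t;F)$ the probability that its total progeny, the initial particle included, is at least $K$.

A particle has at most $t$ children on average, so all generations are a.s. finite; hence surviving means having infinite progeny, and $p_{\ge K}(t;F)\downarrow\Phi(F)(t)$ as $K\to\infty$. If the intensities are decreased, the new process is obtained from the old one by deleting children at random (thinning); so both quantities are nondecreasing in $t$. Let $\rho(x)$ be the survival probability from type $x$. The number of children with infinite progeny is Poisson, so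
$$\rho(x)=1-\exp\Big(-\int(t-x\vee y)^+\rho(y)\,dF(y)\Big), \tag{3.1}$$
and $\Phi(F)(t)=\int\rho\,dF$. The probabilities $\rho^{(m)}(x)$ of reaching generation $m$ are obtained by iterating the right side from $\rho^{(0)}=1$, and decrease to $\rho$. Any solution of (3.1) with values in $[0,1]$ is at most $\rho^{(m)}$ for each $m$, by induction. So $\rho$ is the largest solution with values in $[0,1]$.

For an example, let $F$ be the unit mass at $c\ge0$. All particles have type $c$ and Poisson($(t-c)^+$) children, so $\Phi(F)(t)=F_1(t-c)$. If the whole giant appears at the single time $c$, the next level is an Erdős–Rényi graph started at time $c$.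

Put $F_0=1_{[0,\infty)}$ and $F_{k+1}=\Phi(F_k)$; by the example, $F_1$ is the function of Section 1. Let $X_k$ have distribution function $F_k^2$. Thus $X_k$ is the maximum of two independent variables $Y_k,Y_k'$ with law $F_k$, and $X_0=0$. Let $q_k$ be the quantile function of $F_k$.

**Theorem A.** $2k-1\le\gamma_k\le2k$ for every $k\ge1$.

**Theorem B.** Let $\delta_k:=\gamma_k-(2k-1)$.

1. $\delta_1>\delta_2>\delta_3>\cdots>0$. Hence $2k-1<\gamma_k\le2k-2+\zeta(3)$, with equality on the right only for $k=1$.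
2. $\sum_k\delta_k<\infty$. Hence $k\delta_k\to0$, $\gamma_k=2k-1+o(1/k)$, and $\Gamma_k-k^2$ increases to a finite limit. The bounds in 1 are sharp: $\inf_k\delta_k=0$ and $\max_k\delta_k=\zeta(3)-1$.
3. $\lim_k(q_k(u)-2k)$ exists for every $u\in(0,1)$, and $\sup_kEe^{c|X_k-2k|}<\infty$ for some $c>0$.

Sections 4–9 prove Theorem A, and Sections 10–12 prove Theorem B.

## 4. Solving the survival equation by shooting

The kernel $t-x\vee y$ is so simple that (3.1) becomes a differential equation. Let $g(x)$ be the exponent in (3.1); moving $x$ changes $x\vee y$ only for $y\le x$, so $g$ has slope $-\int_{y\le x}\rho\,dF$. We use the quantile variable $u=F(x)$.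

**Definition (the class $\mathcal F$).** $\mathcal F$ is the set of distribution functions $F$ such that for some $b\ge0$: $F=0$ on $(-\infty,b]$, $F\in C^1[b,\infty)$ with $f=F'>0$ there (one-sided at $b$), $F<1$, and $F\to1$ at infinity. Equivalently, the quantile function $q:[0,1)\to[b,\infty)$ is $C^1$ with $\xi:=q'>0$ and $q(1-)=\infty$.

For instance $F_1\in\mathcal F$ with $b=1$ and $\xi(0)=q_1'(0)=\frac12$. The unit mass $F_0$ is not in $\mathcal F$.

Fix $F\in\mathcal F$ and write $\tilde F=\Phi(F)$. For $a>0$ let $(g,R)=(g_a,R_a)$ solve, with $'=d/du$ and $u\in[0,1)$,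
$$g'=-\xi R,\qquad R'=1-e^{-g},\qquad g(0)=a,\quad R(0)=0. \tag{4.1}$$
While $g\ge0$ we have $0\le R'\le1$, so $R$ is nondecreasing, $0\le R\le u$ and $0\le g\le a$; the solution cannot blow up. If $g$ stayed positive on $[0,1)$, then with $u_1>0$ and $R(u)\ge R(u_1)>0$ for $u\ge u_1$ we would get $g(u)\le a-R(u_1)(q(u)-q(u_1))\to-\infty$, a contradiction. So $g$ reaches $0$ at a first point $U=U(a)<1$. Put
$$T(a)=q(U(a)),\qquad\rho(a)=R_a(U(a))\le U(a)<1 .$$
Let $v=\partial_ag$ and $P=\partial_aR$, so
$$v'=-\xi P,\qquad P'=e^{-g}v,\qquad v(0)=1,\quad P(0)=0. \tag{4.2}$$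

We use the standard theorem on dependence on parameters. The vector field is continuous in $u$ and $C^\infty$ in $(g,R)$ (and, in Section 9, in a parameter $\lambda$ on which $\xi$ depends affinely). So on the open domain of existence, solutions are $C^\infty$ in the parameters, the parameter derivatives are jointly continuous in $u$ and the parameters, and they solve the formally differentiated equations. For $a>0$ the domain contains a neighborhood of $[0,U(a)]$. Since $(0,0)$ is the solution for $a=0$, the domain also contains $[0,c]$, for any $c<1$, when $a$ is close to $0$. At $U$ we have $g'(U)=-\xi R<0$, while $g>0$ on $[0,U)$; so the zero is simple and stays the first zero when $a$ moves a little, and $U$ is $C^1$ by the implicit function theorem.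

**Lemma 3.** On $(0,U]$: $v>0$, $P>0$ and $vR-gP>0$. Moreover $T'(a)=v(U)/R(U)>0$ and $\rho'(a)=P(U)>0$.

*Proof.* By (4.1) and (4.2),
$$(vR-gP)'=-\xi PR+v(1-e^{-g})+\xi RP-ge^{-g}v=ve^{-g}(e^g-1-g),$$
and $vR-gP=0$ at $u=0$. Suppose $v$ had a first zero $u_0\in(0,U]$. On $(0,u_0)$ we have $v>0$ and $g>0$, so $P$ and $vR-gP$ increase strictly and are positive at $u_0$. But at $u_0$ the latter equals $-g(u_0)P(u_0)\le0$, a contradiction. So $v>0$ on $[0,U]$, and the other two claims follow. Differentiating $g_a(U(a))=0$ gives $U'(a)=v/(\xi R)$ at $U$, so $T'=\xi U'=v/R$. Finally $R'(U)=1-e^0=0$, so $\rho'(a)=P(U)+R'(U)U'(a)=P(U)$. $\square$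

**Lemma 4.** $\Phi$ maps $\mathcal F$ into $\mathcal F$. The limit $t_c:=\lim_{a\downarrow0}T(a)$ exists, $t_c>b$, $\tilde F(t)=0$ for $t\le t_c$, and $\tilde F(T(a))=\rho(a)$ for $a>0$. The left endpoint of $\tilde F$ is $t_c$.

**Step 1. The range of $T$ and $\rho$.** Since $R\le1$, $g_a(u)\ge a-(q(u)-b)$ for $u\le U$. At $u=U$ this gives $T(a)\ge a+b\to\infty$ as $a\to\infty$, so $U(a)\to1$; and for fixed $u$ it gives $g_a(u)\to\infty$. So $\rho(a)=\int_0^{U}(1-e^{-g_a})du\to1$.

As $a\downarrow0$, both $(g_a,R_a)/a$ and $(v_a,P_a)$ converge, uniformly on compact subsets of $[0,1)$, to the derivative at $a=0$, that is, to $(h,S)$ with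
$$h'=-\xi S,\quad S'=h,\quad h(0)=1,\quad S(0)=0 .$$
As for $g$, $h$ has a first zero $u_c\in(0,1)$, and $h'(u_c)=-\xi S(u_c)<0$. For small $\epsilon>0$, $h$ is bounded below by a positive constant on $[0,u_c-\epsilon]$ and $h(u_c+\epsilon)<0$; so $u_c-\epsilon<U(a)<u_c+\epsilon$ for small $a$. Thus $U(a)\to u_c$, $T(a)\to t_c=q(u_c)>b$ and $\rho(a)\to0$. By Lemma 3, $T$ is a $C^1$ bijection $(0,\infty)\to(t_c,\infty)$ with positive derivative.

**Step 2. Solutions of (3.1) are solutions of (4.1).** If $t\le b$, the kernel vanishes $F$-a.e. and $\tilde F(t)=0$. Let $t>b$, let $\rho$ solve (3.1), put $u_t=F(t)$ and let $g(u)$ be the integral in (3.1) at $x=q(u)$, $u\le u_t$. Types $x\ge t$ have $\rho(x)=0$. So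
$$g(u)=\int_0^{u_t}(t-q(u\vee u'))\rho(q(u'))du'=(t-q(u))\int_0^u\rho(q(u'))du'+\int_u^{u_t}(t-q(u'))\rho(q(u'))du'.$$
Hence $g$ is continuous, so $\rho\circ q=1-e^{-g}$ is continuous on $[0,u_t]$, and with $R(u)=\int_0^u\rho(q(u'))du'$ we get $g'=-\xi R$, $R'=1-e^{-g}$, $R(0)=0$, $g(u_t)=0$. Since $g$ is nonincreasing and nonnegative, $g(0)=0$ forces $g\equiv0$. If $g(0)=a>0$, then $R>0$ on $(0,u_t]$, $g$ is strictly decreasing, $g=g_a$ on $[0,u_t]$, and therefore $u_t=U(a)$ and $t=T(a)$. Conversely let $t=T(a)$, and put $\rho=1-e^{-g_a}$ for types below $t$ and $0$ for other types. The integral in (3.1) has, as a function of $u$, derivative $-\xi R_a$ and value $0$ at $U(a)$, so it equals $g_a$ there, and (3.1) holds. So for $t>t_c$ there is exactly one nonzero solution, which is the largest, and its mass is $\int\rho\,dF=R_a(U)=\rho(a)$. For $t\le t_c$ only $\rho=0$ solves (3.1).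

**Step 3. Regularity of $\tilde F$.** For $t=T(a)$, $\tilde F'(t)=\rho'/T'=RP/v|_U>0$, and this is continuous. At the left endpoint we need a positive limit. Since $g(U)=0$, the identity in the proof of Lemma 3 gives
$$vR|_U=\int_0^Uve^{-g}(e^g-1-g)\,du .$$
Divided by $a^2$, the integrand converges uniformly to $\frac12h^3$, so $vR|_U\sim\frac{a^2}2\int_0^{u_c}h^3$. Also $R(U)\sim aS(u_c)$ and $P(U)\to S(u_c)$. Hence $\tilde F'=R^2P/(vR)|_U\to2S(u_c)^3/\int_0^{u_c}h^3>0$ as $t\downarrow t_c$. Since $\tilde F$ is continuous at $t_c$, the mean value theorem shows that this is the right derivative at $t_c$. Finally $\tilde F=\rho(a)<1$ and $\tilde F\to1$. So $\tilde F\in\mathcal F$. $\square$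

Hence $F_k\in\mathcal F$ for all $k\ge1$. Let $b_k$ be the left endpoint of $F_k$; then $b_{k+1}>b_k$.

**Notation.** For $t>t_c$ let $a(t)=T^{-1}(t)$, so that $U(a(t))=F(t)$. Write $g_t,R_t,v,P$ for the functions with $a=a(t)$, and $\rho_t=1-e^{-g_t}$; use them as functions of $u\le F(t)$ or of $x=q(u)\le t$. For $x\ge t$ put $g_t=\rho_t=0$ and $R_t=\tilde F(t)$. For $t\le t_c$ let $g_t,R_t,\rho_t$ all be $0$. Since $du=f\,dx$ and $\xi f=1$, for $b\le x<t$
$$\partial_xg_t=-R_t,\quad\partial_xv=-P,\quad\partial_xR_t=f(1-e^{-g_t}),\quad\partial_xP=fe^{-g_t}v. \tag{4.3}$$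
As $a'(t)=1/T'(a)$ and $v$ is decreasing in $x$, Lemma 3 gives for $t>t_c$, $x<t$:
$$a'(t)=\frac{\tilde F(t)}{v(t)},\quad\partial_tR_t(x)=P(x)a'(t),\quad\partial_tg_t(x)=\frac{v(x)}{v(t)}\tilde F(t)\ge\tilde F(t),\quad\tilde F'(t)=P(t)a'(t)=\tilde F(t)\frac{P(t)}{v(t)}. \tag{4.4}$$

## 5. The mean grows by exactly $2$ per level

For $k=1$ the function $A_1$ went from $1$ to $0$. Its analogue for general $F$ has a closed form, and the closed form shows why the total drop is exactly $1$.

**Lemma 5.** Let $F\in\mathcal F$.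

(a) $F(t)-\tilde F(t)=\int_{x\le t}e^{-g_t}dF\ge0$, and $\tilde F'\ge\tilde F(F-\tilde F)$ for $t>t_c$.

(b) The function
$$A(t):=1-\tilde F(t)-\tfrac12\int_b^t(F(x)-R_t(x))^2dx\qquad(A=1\text{ for }t<b) \tag{5.1}$$
satisfies $A(t)=1-\frac12\int_0^t(F^2-\tilde F^2)ds$ and $A\le1-\tilde F$.

(c) If $t(1-\tilde F(t))^2\to0$ as $t\to\infty$, then $\frac12\int_0^\infty(F^2-\tilde F^2)dt=1$ and $A(t)=\frac12\int_t^\infty(F^2-\tilde F^2)ds\in[0,1]$.

(d) If $1-F(t)=O(e^{-ct})$ for some $c>0$, then $1-\tilde F(t)=O(e^{-c't})$ for some $c'>0$.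

*Proof.* (a) The first claim is $\tilde F(t)=\int_{x\le t}(1-e^{-g_t})dF$. Since $v$ is decreasing, $P(t)=\int_b^te^{-g_t}v\,dF\ge v(t)(F(t)-\tilde F(t))$. Insert this into the last formula of (4.4).

(b) The bound $A\le1-\tilde F$ is clear from (5.1). For $t\le t_c$ we have $R_t=0$ and $\tilde F=0$, and the formula is immediate. $A$ is continuous at $t_c$ because $0\le R_t\le\tilde F(t)\to0$ as $t\downarrow t_c$. For $t>t_c$, since $R_t(t)=\tilde F(t)$,
$$A'=-\tilde F'-\tfrac12(F-\tilde F)^2+a'(t)\int_b^t(F-R_t)P\,dx .$$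
To evaluate the integral, write $P=-\partial_xv$ and integrate by parts. As $\partial_x(F-R_t)=fe^{-g_t}$ and $F-R_t$ vanishes at $b$,
$$\int_b^t(F-R_t)(-\partial_xv)dx=-(F(t)-\tilde F(t))v(t)+\int_b^tve^{-g_t}dF=-(F(t)-\tilde F(t))v(t)+P(t).$$
Multiplying by $a'=\tilde F/v(t)$ and using (4.4), the last term of $A'$ is $-\tilde F(F-\tilde F)+\tilde F'$. So $A'=-\frac12(F-\tilde F)^2-\tilde F(F-\tilde F)=-\frac12(F^2-\tilde F^2)$.

(c) For $b\le x\le t$, $0\le F(x)-R_t(x)=\int_{y\le x}e^{-g_t}dF\le F(t)-\tilde F(t)\le1-\tilde F(t)$. So $|A(t)|\le(1-\tilde F)+\frac t2(1-\tilde F)^2\to0$. With (b) and $F\ge\tilde F$ the claims follow.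

(d) Put $h=1-\tilde F$. By (a), once $\tilde F\ge\frac12$ (say for $t\ge t_0$), $h'\le-\tilde F\big(h-(1-F)\big)\le-\frac12h+(1-F)$. So $h(t)\le e^{-(t-t_0)/2}h(t_0)+\int_{t_0}^te^{-(t-s)/2}(1-F(s))ds$, which decays exponentially. $\square$

Since $1-F_1=e^{-tF_1}$ decays exponentially, (d) shows that every $1-F_k$, $k\ge1$, decays exponentially, so all moments of $X_k$ are finite and (c) applies to each $F_k$. As $EX=\int_0^\infty P(X>t)dt$, (c) says $EX_{k+1}-EX_k=\int_0^\infty(F_k^2-F_{k+1}^2)dt=2$ for $k\ge1$. With $EX_0=0$ and $EX_1=2$,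
$$EX_k=\int_0^\infty(1-F_k^2)\,dt=2k\qquad(k\ge0). \tag{5.2}$$

## 6. Every level has one giant component, of density $F_k$

This section makes the heuristic of Section 3 rigorous. The resulting description of $\gamma_k$ is due to Janson and Sorkin (*Successive minimum spanning trees*, Random Structures Algorithms 61 (2022)); here is a proof.

**Lemma 6 (local limit).** Let $n$ vertices have finitely many types, with $n_j$ vertices of type $j$ and $n_j/n\to\mu_j$, and let edges be independent with probabilities $1-e^{-\kappa_{ij}/n}$, where $\kappa$ is symmetric and bounded. For fixed $K$, the proportion of vertices in components of size $\ge K$ converges in probability to the probability $p_{\ge K}$ that the branching process with initial type law $\mu$, in which type $i$ has $\mathrm{Poisson}(\kappa_{ij}\mu_j)$ children of type $j$, has total progeny $\ge K$.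

(This is also in Bollobás–Janson–Riordan, Random Structures Algorithms 31 (2007).)

*Proof.* Explore the component of a uniformly random vertex, examining one found vertex at a time and listing its neighbors not yet found; stop when the component is exhausted or at least $K$ vertices are found. There are at most $K$ steps. When a vertex of type $i$ is examined, the numbers of new neighbors of the types $j$ are independent $\mathrm{Bin}(n_j-O(K),1-e^{-\kappa_{ij}/n})$, which converge to independent Poisson($\kappa_{ij}\mu_j$). So the probability of reaching $K$ tends to $p_{\ge K}$; this is the limit of the mean of the proportion.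

For the second moment take two independent uniform vertices. The first exploration finds $O_p(1)$ vertices, and w.h.p. the second start is not among them. Run the second exploration in the graph without the vertices found by the first. The edges of that graph were not looked at, so it has the same limit. W.h.p. this exploration agrees with the one in the full graph: it finds $O_p(1)$ vertices, a pair consisting of one of them and a vertex found by the first exploration is either known to be a non-edge or unexamined, and an unexamined pair is an edge with probability $O(1/n)$. So the probability that both reach $K$ tends to $p_{\ge K}^2$. The variance of the proportion tends to $0$, and Chebyshev's inequality applies. $\square$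

If the types are random with $n_j/n\to\mu_j$ in probability and the edges are independent given the types, the conclusion still holds. Indeed, the deterministic statement says that for each $\varepsilon>0$ there are $\delta,n_0$ such that the conditional probability of an error larger than $\varepsilon$ is at most $\varepsilon$ whenever $n\ge n_0$ and all $|n_j/n-\mu_j|\le\delta$.

**Proposition 7.** Let $L_k(t)\ge L_k'(t)$ be the two largest component sizes of $\mathsf F_k(t)$. For all $k\ge1$, $t\ge0$: $L_k(t)/n\to F_k(t)$ and $L_k'(t)/n\to0$ in probability.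

*Proof.* The case $k=1$ is the Erdős–Rényi theorem. Assume the statement for some $k\ge1$, write $F=F_k$, $\tilde F=F_{k+1}$, and fix $t$. If $F(t)=0$, the components of $\mathsf F_{k+1}(t)$, being inside those of $\mathsf F_k(t)$, have size $o_p(n)$, and $\tilde F(t)=0$ because $\tilde F\le F$. So let $F(t)>0$.

**Step 1. Discretize the joining times.** Let $\eta=t/N$, $t_i=i\eta$ and $i_0=\min\{i:F(t_i)>0\}$, which satisfies $1\le i_0\le N$. W.h.p. $L_k(t_i)>\frac12F(t_{i_0})n>L_k'(t_i)$ for all $i_0\le i\le N$. Then the largest components $C(t_i)$ of $\mathsf F_k(t_i)$ are nested: the component of $\mathsf F_k(t_{i+1})$ that contains $C(t_i)$ is too large not to be the largest. Let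
$$y^+(v)=\min\{t_i:i_0\le i\le N,\ v\in C(t_i)\}\quad(\infty\text{ if there is none}),$$
and let $y^-(v)=y^+(v)-\eta$, or $y^-(v)=t$ if $y^+(v)=\infty$. The proportion of vertices with $y^+=t_i$ tends to $F(t_i)-F(t_{i-1})$ for $i\ge i_0$, and that with $y^+=\infty$ to $1-F(t)$. So in the limit the types are discretizations $Y^\pm$ of $Y\sim F$: $Y^+=t_i$ if $t_{i-1}<Y\le t_i$, and $Y^+=\infty$, $Y^-=t$ if $Y>t$.

**Step 2. Compare $\tau_k$ with $y^\pm$.** By nesting, $\tau_k(u,v)\le y^+(u)\vee y^+(v)$. Call the pair $uv$ *bad* if $\tau_k(u,v)<y^-(u)\vee y^-(v)=:t_i$, and say $y^-(u)=t_i$. Then $u,v$ are in the same component of $\mathsf F_k(t_i)$. If $i\ge i_0$, this component is not $C(t_i)$, since $u\notin C(t_i)$; so its size is at most $L_k'(t_i)=o_p(n)$. If $i=i_0-1$, all components of $\mathsf F_k(t_i)$ have size $o_p(n)$ because $F(t_i)=0$. The number of pairs inside components of size at most $\ell$ is at most $n\ell$, so there are $o_p(n^2)$ bad pairs. Given $\mathcal H_k$, each bad pair outside $E_k$ is in $G_{k+1}(t)$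 with probability at most $t/n$. So bad pairs contribute only $o_p(n)$ edges to $G_{k+1}(t)$.

**Step 3. Sandwich $G_{k+1}(t)$.** Let $G^{\mathrm{up}}$ and $G^{\mathrm{low}}$ consist of the pairs $e=uv$ with $y^-(u)\vee y^-(v)+nW_e'\le t$ and $y^+(u)\vee y^+(v)+nW_e'\le t$, respectively. Given $\mathcal H_k$, their edges are independent with probabilities $1-\exp(-(t-y^\mp(u)\vee y^\mp(v))^+/n)$. The edges of $G_{k+1}(t)$ are the pairs $e\notin E_k$ with $\tau_k(e)+nW'_e\le t$, so by Step 2
$$G^{\mathrm{low}}\setminus E_k\subseteq G_{k+1}(t)\subseteq G^{\mathrm{up}}\cup\{o_p(n)\text{ edges}\}. \tag{6.1}$$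

**Step 4. Upper bound.** Let $B_K(G)$ be the number of vertices of $G$ in components of size $\ge K$. Adding an edge increases $B_K$ by at most $2K$, so the extra edges in (6.1) change $B_K$ by $o_p(n)$. We have $(t-Y^-\vee Y'^-)^+\le(t+\eta-Y\vee Y')^+$: if $Y,Y'\le t$ then $Y^-\ge Y-\eta$ and likewise for $Y'$, and otherwise the left side is $0$. So Lemma 6 and thinning give w.h.p. $B_K(G_{k+1}(t))/n\le p_{\ge K}(t+\eta;F)+\varepsilon$, for every $\varepsilon>0$.

**Step 5. Lower bound by sprinkling.** We show $L_{k+1}(t)/n\ge\tilde F(t-2\eta)-4\varepsilon$ w.h.p.; we may assume $\tilde F(t-2\eta)>0$. We have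
$$(t-y\vee y')^+\ge(t-\eta-y\vee y')^++\eta\,1[y,y'\le t-\eta],$$
with equality if $y,y'\le t-\eta$, while otherwise the right side is $0$. So, given $\mathcal H_k$, $G^{\mathrm{low}}$ stochastically contains $G'\cup G''$ with $G',G''$ independent and built from the two kernels on the right with $y=y^+$. Let $M$ be the set of vertices in components of $G'$ of size at least $K\ge2$. They all have $y^+\le t-\eta$. As $(t-\eta-Y^+\vee Y'^+)^+\ge(t-2\eta-Y\vee Y')^+$ (if $Y,Y'\le t$ use $Y^+\le Y+\eta$; otherwise the right side is $0$), Lemma 6 gives w.h.p. $|M|/n\ge p_{\ge K}(t-2\eta;F)-\varepsilon\ge\tilde F(t-2\eta)-\varepsilon$.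

Now $M$ consists of at most $n/K$ components of $G'$. There are at most $2^{n/K}$ ways to split these into two classes with at least $\varepsilon n$ vertices each. For each split there are at least $\varepsilon^2n^2$ pairs between the classes, so the probability that none is an edge of $G''$ is at most $e^{-\eta\varepsilon^2n}$. Choose $K>\log2/(\eta\varepsilon^2)$. Then w.h.p. every such split is crossed by a $G''$-edge. Assume this, and $|M|\ge3\varepsilon n$. If every component of $G'\cup G''$ had fewer than $\varepsilon n$ vertices of $M$, then adding components one at a time would produce a class with between $\varepsilon n$ and $2\varepsilon n$ vertices of $M$ and no edge to the rest of $M$, which is excluded. So some component contains at least $\varepsilon n$ vertices of $M$, and then it contains all but at most $\varepsilon n$ of them, since otherwise it would itself define an uncrossed split. Thus its size is at least $|M|-\varepsilon n$. If $|M|<3\varepsilon n$ then $\tilde F(t-2\eta)-4\varepsilon<0$. In all cases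 the largest component $L(G^{\mathrm{low}})$ has w.h.p. at least $(\tilde F(t-2\eta)-4\varepsilon)n$ vertices.

It remains to delete $E_k$. Given $\mathcal H_k$, the event that $G^{\mathrm{low}}$ has no edge in $E_k$ has probability at least $(e^{-t/n})^{kn}=e^{-kt}$ and is independent of the other edges of $G^{\mathrm{low}}$. On this event $G^{\mathrm{low}}\setminus E_k=G^{\mathrm{low}}$. So
$$P(L(G^{\mathrm{low}}\setminus E_k)<x\mid\mathcal H_k)\le e^{kt}P(L(G^{\mathrm{low}})<x\mid\mathcal H_k),$$
and with $x=(\tilde F(t-2\eta)-4\varepsilon)n$ the right side has expectation tending to $0$. By (6.1), w.h.p. $L_{k+1}(t)/n\ge\tilde F(t-2\eta)-4\varepsilon$.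

**Step 6. Let the parameters go.** Since $L_{k+1}+L_{k+1}'\le B_K(G_{k+1}(t))+2K$, Step 4 bounds $(L_{k+1}+L'_{k+1})/n$ w.h.p. by $p_{\ge K}(t+\eta;F)+2\varepsilon$. Letting $n\to\infty$, then $K\to\infty$, then $\varepsilon,\eta\to0$, and using the continuity of $\tilde F$, Steps 4 and 5 give $L_{k+1}(t)/n\to\tilde F(t)$ and $L_{k+1}'(t)/n\to0$. $\square$

## 7. The weight of the $k$-th tree as a difference of second moments

To integrate over all times we need a tail bound at every level. Let $U_k(s)=n-L_k(s)$.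

**Lemma 8.** For each $k\ge1$ there are $a_k,C_k>0$ such that for each $B$ and all $n\ge n_0(k,B)$,
$$EU_k(s)\le C_kne^{-a_ks}+C_kn^{-2}\qquad(0\le s\le B\log n). \tag{7.1}$$

*Proof.* We use induction on $k$. For $k=1$ this is (1.3), with $a_1=\frac12$ and $C_1=\max(2e,e^{s_1/2})$, since $U_1\le n$. Let $k\ge2$. Choose $s_0$ with $\frac{es}2e^{-s/16}\le\frac12$ for $s\ge s_0$; for $s\le s_0$ the bound is trivial if $C_k\ge e^{a_ks_0}$. Let $s_0\le s\le B\log n$, condition on $\mathcal H_{k-1}$, and let $C$ be the largest component of $\mathsf F_{k-1}(s/2)$, $m=|C|$, so $U_{k-1}(s/2)=n-m$.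

If $m<n/2$, then $U_k(s)\le n\le2U_{k-1}(s/2)$.

Let $m\ge n/2$, and suppose all degrees in $\mathsf F_1(s/2)\cup\dots\cup\mathsf F_{k-1}(s/2)$ are at most $\sqrt n$. This fails with probability at most $n^{-3}$ for large $n$: these degrees are at most the degrees in the graph of all edges arrived by $s/2$, which are $\mathrm{Bin}(n-1,p)$ with $p=1-e^{-s/(2n)}\le\frac{B\log n}{2n}$, and $P(\mathrm{Bin}(n-1,p)\ge r)\le(enp/r)^r$ with $r=\lceil\sqrt n\rceil$ is at most $n^{-4}$. Pairs inside $C$ have $\tau_{k-1}\le s/2$. Those in $E_{k-1}$ did not pass levels $1,\dots,k-1$, so they arrived by $s/2$, and there are at most $\sqrt n$ of them at each vertex. Every other pair $e$ inside $C$ is in $G_k(s)$ iff $nW'_e\le s-\tau_{k-1}(e)$, independently, with probability at least $p$. Consider the random graph on $C$ that keeps each of these other pairs with probability exactly $p$, coupled to be inside $G_k(s)$. If $j\le m/2$, a vertex in a set of $j$ vertices of $C$ has at least $m/2-\sqrt n\ge n/8$ of these pairs to the rest of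 $C$, for $n$ large. So, as in Section 1, the expected number of vertices in components of size at most $m/2$ is at most
$$\sum_{j\le m/2}j\binom mjj^{j-2}p^{j-1}(1-p)^{j(m/2-\sqrt n)}\le n\sum_{j\ge1}e^j(s/2)^{j-1}e^{-sj/16}\le2en\,e^{-s/16}.$$
Here $p\le s/(2n)$, $1-p=e^{-s/(2n)}$ and $j^{j-1}/j!\le e^j$ were used. Since $U_k(s)$ is at most $n-m$ plus the number of vertices of $C$ in components of size at most $m/2$, we obtain in all cases, after taking expectations,
$$EU_k(s)\le2EU_{k-1}(s/2)+2ene^{-s/16}+n\cdot n^{-3}.$$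
So (7.1) holds with $a_k=\min(a_{k-1}/2,\frac1{16})$ and $C_k=\max(e^{a_ks_0},2C_{k-1}+2e+1)$. $\square$

**Proposition 9.** For $k\ge1$ let $A_k(s)=1-\frac12\int_0^s(F_{k-1}^2-F_k^2)$. Then $A_k\le1-F_k$, $w(T_k)\to\gamma_k$ in probability, and
$$\gamma_k=\int_0^\infty A_k(s)\,ds=\tfrac12\int_0^\infty t\,(F_{k-1}^2-F_k^2)\,dt=\tfrac14\big(EX_k^2-EX_{k-1}^2\big). \tag{7.2}$$

*Proof.* The case $k=1$ was done in Section 1. Let $k\ge2$ and let $c_k(s)$ be the number of components of $\mathsf F_k(s)$.

**Step 1. The limit of $c_k/n$.** At time $s$ edges enter $\mathsf F_k$ at rate $\frac1n$ times the number of pairs that have not arrived and are connected in $\mathsf F_{k-1}(s)$ but not in $\mathsf F_k(s)$. An arrived pair that is not connected in $\mathsf F_k(s)$ was put into an earlier forest, so it is one of at most $kn$ pairs. By Proposition 7 the number of pairs connected in $\mathsf F_j(s)$ is $\frac12n^2(F_j(s)^2+o_p(1))$, as in Section 1. So the rate is $n\big(\frac12F_{k-1}(s)^2-\frac12F_k(s)^2+o_p(1)\big)$, and it is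 at most $n/2$. The counting process minus its integrated rate has variance at most $ns/2$. By bounded convergence $c_k(s)/n\to A_k(s)$ in probability. As $0\le c_k-1\le U_k$, Proposition 7 gives $0\le A_k\le1-F_k$, and (7.1) gives $A_k(s)\le C_ke^{-a_ks}$.

**Step 2. Integration.** When $T_k$ exists, $w(T_k)=\frac1n\int_0^\infty(c_k(s)-1)ds$, as in (1.1). Take $B=2/a_k$. By (7.1), $EU_k(B\log n)\le2C_k/n$ for large $n$, so w.h.p. $U_k(B\log n)=0$; then $T_k$ exists and the integral stops at $B\log n$. Moreover $E\frac1n\int_t^{B\log n}U_k\,ds\le C_ke^{-a_kt}/a_k+o(1)$, and $\frac1n\int_0^t(c_k-1)ds\to\int_0^tA_k$ in probability by bounded convergence. Letting $n\to\infty$ and then $t\to\infty$, $w(T_k)\to\int_0^\infty A_k$ in probability. Since $A_k(\infty)=0$, $A_k(s)=\frac12\int_s^\infty(F_{k-1}^2-F_k^2)$. As $F_k\le F_{k-1}$, Fubini's theorem and $EX^2=\int_0^\infty2tP(X>t)dt$ give the other two formulas. $\square$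

For $F=F_k$ with $k\ge1$, the function $A$ of Lemma 5 is $A_{k+1}$. Inserting (5.2) into (7.2), $4\gamma_{k+1}=\mathrm{Var}X_{k+1}-\mathrm{Var}X_k+(2k+2)^2-(2k)^2$. Hence
$$\gamma_{k+1}=2k+1+\tfrac14\big(\mathrm{Var}X_{k+1}-\mathrm{Var}X_k\big)\quad(k\ge0),\qquad\Gamma_k=k^2+\tfrac14\mathrm{Var}X_k. \tag{7.3}$$

## 8. The bound $\gamma_k\le2k$, and why stochastic order does not give the other bound

The upper half of Theorem A is now Step 5 of Section 1 again. By Proposition 9 and (5.2), for every $k\ge1$,
$$\gamma_k=\int_0^\infty A_k\,dt\le\int_0^\infty(1-F_k)\,dt\le\int_0^\infty(1-F_k^2)\,dt=2k.$$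

For the lower half, (7.3) asks for $\mathrm{Var}X_{k+1}\ge\mathrm{Var}X_k$. Nonnegativity of the variance gives $\Gamma_k\ge k^2$, which we already had, and $\gamma_1\ge1$, but nothing for an individual $\gamma_{k+1}$ with $k\ge1$.

A sensible first attempt is to use an order that $\Phi$ respects. There is one at hand: if $F\ge G$ pointwise, so that $G$ is stochastically larger, then $q_F\le q_G$. Label particles by $u$ with type $q_F(u)$ or $q_G(u)$; the kernels satisfy $(t-q_F(u\vee u'))^+\ge(t-q_G(u\vee u'))^+$, and thinning gives $\Phi(F)\ge\Phi(G)$. Since $F_0\ge F_1$, this shows again that $F_k\ge F_{k+1}$ for all $k$. The attempt stops here, because stochastic order does not control variances, even when the difference of the means is known to be $2$. If $X$ is $0$ or $2$ with probability $\frac12$ each and $X'\equiv3$, then $X'$ is stochastically larger and its mean is larger by $2$, but its variance drops from $1$ to $0$. We need an order that compares spread and not location, and we must show that $\Phi$ respects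 it.

## 9. The dispersive order is preserved, and $\gamma_k\ge2k-1$

**Definition (dispersive order).** For $F,G\in\mathcal F$ write $F\preceq G$ if $q_G-q_F$ is nondecreasing, i.e. $\xi_G\ge\xi_F$. Write $F\prec G$ if $q_G-q_F$ is strictly increasing.

So $F\preceq G$ means that any two quantiles of $G$ are at least as far apart as those of $F$. For exponential laws of mean $\theta$, $q(u)=-\theta\log(1-u)$, and the order is the order of the means. A shift of $F$ changes nothing. If $F\preceq G$, then squares of quantile differences increase, and these determine the variance; see (9.2).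

**Proposition 10.** $F\preceq G\Rightarrow\Phi(F)\preceq\Phi(G)$, and $F\prec G\Rightarrow\Phi(F)\prec\Phi(G)$.

*Proof.* We interpolate. Let $q_\lambda=(1-\lambda)q_F+\lambda q_G$ for $0\le\lambda\le1$. This is the quantile function of some $F_{(\lambda)}\in\mathcal F$. Put $\xi_\lambda=q_\lambda'$, $\eta=\xi_G-\xi_F\ge0$ and $\beta=q_G(0)-q_F(0)$, and let $\tilde q_\lambda$ be the quantile function of $\Phi(F_{(\lambda)})$. We show that $\partial_\lambda\tilde q_\lambda(\rho)$ is nondecreasing in $\rho$. Solutions of (4.1) with $\xi=\xi_\lambda$ are smooth in $(a,\lambda)$. Since $g'(U)=-\xi R<0$, $U(a,\lambda)$ is $C^1$, and so are $T(a,\lambda)=q_\lambda(U)$ and $\rho(a,\lambda)=R(U)$. By Lemma 3, $\partial_a\rho=P(U)>0$, so for fixed $\rho\in(0,1)$ the solution $a$ of $\rho(a,\lambda)=\rho$ is $C^1$ in $\lambda$. By Lemma 4, $\tilde q_\lambda(\rho)=T(a,\lambda)$ for this $a$, so $\tilde q_\lambda(\rho)$ is $C^1$ in $\lambda\in[0,1]$.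

**Step 1. Compute $\partial_\lambda\tilde q_\lambda(\rho)$.** Let a dot be $\partial_\lambda$ at fixed $a$. Then $\dot g'=-\xi\dot R-\eta R$ and $\dot R'=e^{-g}\dot g$, with zero initial values. For the determinant $J=\dot gP-\dot Rv$,
$$J'=(-\xi\dot R-\eta R)P+\dot ge^{-g}v-e^{-g}\dot gv+\dot R\xi P=-\eta RP,\qquad\text{so}\quad J(U)=-\int_0^U\eta RP\,ds .$$
From $g(U)=0$ we get $\dot U=\dot g/(\xi R)$ at $U$, so $\partial_\lambda T|_a=\beta+\int_0^U\eta+\dot g/R$. From $R'(U)=0$ we get $\partial_\lambda\rho|_a=\dot R(U)$. Keeping $\rho$ fixed means moving $a$ at speed $-\dot R(U)/P(U)$, and $\partial_aT=v/R$ at $U$. So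
$$\partial_\lambda\tilde q_\lambda(\rho)=\beta+\int_0^U\eta+\frac{\dot g}R-\frac vR\cdot\frac{\dot R}P\Big|_U=\beta+\int_0^U\eta+\frac{J(U)}{R(U)P(U)},$$
that is,
$$\partial_\lambda\tilde q_\lambda(\rho)=\beta+\int_0^U\eta(s)K_a(s)\,ds,\qquad K_a(s)=1-\frac{R_a(s)P_a(s)}{R_a(U)P_a(U)}. \tag{9.1}$$
Here $a=a(\rho)$ and $U=U(a)$ increase with $\rho$ (as $U'=v/(\xi R)>0$), and $K_a(s)\in[0,1]$ because $R_a,P_a$ are increasing on $[0,U]$. So it is enough that $K_a(s)$ increases with $a$.

**Step 2. For fixed $s>0$, $K_a(s)$ is strictly increasing in $a$ on $\{a:U(a)>s\}$.** It suffices that $R_a(s)/R_a(U(a))$ is strictly decreasing and $P_a(s)/P_a(U(a))$ nonincreasing in $a$.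

(i) We have $\frac d{da}\log R_a(s)=\frac{P(s)}{R(s)}$ and, as $R'(U)=0$, $\frac d{da}\log R_a(U(a))=\frac{P(U)}{R(U)}$. So we need $P/R$ strictly increasing on $(0,U]$. On $(0,U)$,
$$\frac{P'}{R'}=\frac v{e^g-1}=\frac vg\cdot\frac g{e^g-1},\qquad\Big(\frac vg\Big)'=\frac{\xi(vR-gP)}{g^2}>0$$
by Lemma 3. The factor $g/(e^g-1)$ is decreasing in $g$, hence increasing in $u$. So $P'/R'$ is strictly increasing. Now $P(u)/R(u)$ is the average of $P'/R'$ over $(0,u)$ with weight $R'$, so it is less than $P'(u)/R'(u)$, and $(P/R)'=\frac{R'}R\big(\frac{P'}{R'}-\frac PR\big)>0$. By continuity $P/R$ is strictly increasing up to $U$.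

(ii) Let $z=\partial_av$ and $Q=\partial_aP$. Then $z'=-\xi Q$, $Q'=e^{-g}(z-v^2)$, $z(0)=Q(0)=0$. So
$$(zP-vQ)'=-\xi QP+ze^{-g}v+\xi PQ-ve^{-g}(z-v^2)=e^{-g}v^3>0,$$
hence $zP-vQ\ge0$ and $(z/v)'=\xi(zP-vQ)/v^2\ge0$. Thus $Q'/P'=z/v-v$ is nondecreasing, as $v$ is decreasing, and so is its $P'$-weighted average $Q/P$. Since $P'(U)U'(a)>0$,
$$\frac d{da}\log P_a(s)=\frac{Q(s)}{P(s)}\le\frac{Q(U)}{P(U)}\le\frac{Q(U)+P'(U)U'(a)}{P(U)}=\frac d{da}\log P_a(U(a)).$$

**Step 3. Integrate in $\lambda$.** When $\rho$ increases, both the range of integration and the integrand in (9.1) increase. So $\partial_\lambda\tilde q_\lambda(\rho)$ is nondecreasing in $\rho\in(0,1)$. If $q_G-q_F$ is strictly increasing, then $\eta>0$ on a dense open set, and by the strictness in Step 2, $\partial_\lambda\tilde q_\lambda(\rho)$ is strictly increasing. Integrating over $\lambda\in[0,1]$, the same holds for $\tilde q_G-\tilde q_F$ on $(0,1)$, and by continuity on $[0,1)$. $\square$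

To start the induction we would like to say $F_0\prec F_1$, since a point mass has no spread. But $F_0\notin\mathcal F$, so we approach it by scaling.

**Proposition 11.** $F_k\prec F_{k+1}$ for all $k\ge1$.

*Proof.* By Proposition 10 and induction it suffices to treat $k=1$. For $0<\varepsilon\le1$ let $F^\varepsilon(x)=F_1(x/\varepsilon)\in\mathcal F$, with quantile function $\varepsilon q_1$, and let $\tilde q^{\,\varepsilon}$ be the quantile function of $\Phi(F^\varepsilon)$. Then $\tilde q^{\,1}=q_2$.

**Step 1. $\tilde q^{\,\varepsilon}\to q_1$ pointwise on $(0,1)$ as $\varepsilon\to0$.** The kernel is at most $t$, so $\Phi(F^\varepsilon)(t)\le F_1(t)$ by thinning. For $0<\delta<t$, keep only particles of type at most $\delta$. These types have mass $m=F_1(\delta/\varepsilon)\to1$, and among them the kernel is at least $t-\delta$. So $\Phi(F^\varepsilon)(t)\ge mF_1(m(t-\delta))\to F_1(t-\delta)$. Letting $\delta\to0$, $\Phi(F^\varepsilon)\to F_1$ pointwise. Let $\rho\in(0,1)$ and $t=q_1(\rho)>1$. For small $h>0$, $F_1(t-h)<\rho<F_1(t+h)$,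 so the same holds for $\Phi(F^\varepsilon)$ when $\varepsilon$ is small, and $|\tilde q^{\,\varepsilon}(\rho)-t|\le h$.

**Step 2. Compare.** For $\varepsilon'<\varepsilon<1$ we have $F^{\varepsilon'}\prec F^\varepsilon\prec F_1$, because $(\varepsilon-\varepsilon')q_1$ and $(1-\varepsilon)q_1$ are strictly increasing. By Proposition 10, $\tilde q^{\,\varepsilon}-\tilde q^{\,\varepsilon'}$ and $q_2-\tilde q^{\,\varepsilon}$ are strictly increasing. Letting $\varepsilon'\to0$, $\tilde q^{\,\varepsilon}-q_1$ is nondecreasing on $(0,1)$, hence on $[0,1)$ by continuity. Adding, $q_2-q_1$ is strictly increasing. $\square$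

**Proof of Theorem A.** The quantile function of $X_k$ is $p\mapsto q_k(\sqrt p)$, so
$$\mathrm{Var}X_k=\tfrac12\int_0^1\!\!\int_0^1\big(q_k(\sqrt p)-q_k(\sqrt{p'})\big)^2dp\,dp'. \tag{9.2}$$
By Proposition 11 every $|q_k(\sqrt p)-q_k(\sqrt{p'})|$ with $p\ne p'$ increases strictly with $k\ge1$. So $\mathrm{Var}X_k$ is strictly increasing in $k\ge1$; also $\mathrm{Var}X_1>0=\mathrm{Var}X_0$. By (7.3), $\gamma_{k+1}>2k+1$ for all $k\ge0$. With the upper bound of Section 8, Theorem A is proved, with strict inequality on the left. $\square$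

## 10. The excess $\delta_k$ decreases

We now compare successive excesses $\delta_k=\gamma_k-(2k-1)$. Call $1-F$ *exponentially small* if it is $O(e^{-ct})$ for some $c>0$. For $F\in\mathcal F$ with $1-F$ (hence, by Lemma 5(d), $1-\tilde F$) exponentially small put
$$\gamma(F)=\tfrac14(E\tilde X^2-EX^2),\qquad\delta(F)=\gamma(F)-EX-1,$$
where $X,\tilde X$ have distribution functions $F^2,\tilde F^2$. By (5.2) and (7.2), $\delta(F_k)=\delta_{k+1}$ for $k\ge1$. For the unit mass at $c$, which is not in $\mathcal F$, the same formula gives $\frac14(E(X_1+c)^2-c^2)-c-1=\frac14EX_1^2-1=\zeta(3)-1$, whatever $c$ is. The next result says that more spread lowers $\delta$.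

**Proposition 12.** Let $F\preceq G$ in $\mathcal F$ with $q_F(0)\le q_G(0)$ and $1-G$ exponentially small. Then $\tilde q_F\le\tilde q_G$ and $\delta(G)\le\delta(F)$, with strict inequality for $\delta$ if $\xi_G\ne\xi_F$.

*Proof, up to one lemma.* Use the interpolation and the notation of Proposition 10; now $\beta\ge0$ and $\eta\ge0$.

**Step 1. Differentiate $\gamma$ along the interpolation.** By (9.1), $q_\lambda$ and $\tilde q_\lambda$ are nondecreasing in $\lambda$, which gives $\tilde q_F\le\tilde q_G$. Also $F_{(\lambda)}\ge G$ and $\tilde F_{(\lambda)}\ge\tilde G$, so all $1-F_{(\lambda)}$ and $1-\tilde F_{(\lambda)}$ are exponentially small. Since $EX_\lambda^2=\int_0^12u\,q_\lambda(u)^2du$ and $E\tilde X_\lambda^2=\int_0^12\rho\,\tilde q_\lambda(\rho)^2d\rho$, Tonelli's theorem gives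
$$\gamma(G)-\gamma(F)=\int_0^1\Big\{\int_0^1\rho\,\tilde q_\lambda\,\partial_\lambda\tilde q_\lambda\,d\rho-\int_0^1u\,q_\lambda(u)\Big(\beta+\int_0^u\eta\Big)du\Big\}d\lambda, \tag{10.1}$$
where both inner integrals are nonnegative, and finite for a.e. $\lambda$. Fix such a $\lambda$ and drop it from the notation.

**Step 2. Separate $\beta$ and $\eta$.** The terms with $\beta$ give $\frac\beta2(E\tilde X-EX)=\frac\beta2\int(F^2-\tilde F^2)dt=\beta$ by Lemma 5(c). By (9.1) and Tonelli the rest is $\int_0^1\eta(s)(I(s)-I\!I(s))ds$ with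
$$I(s)=\int\rho\,\tilde q(\rho)K_{a(\rho)}(s)1[s<U(a(\rho))]\,d\rho,\qquad I\!I(s)=\int_s^1u\,q(u)\,du .$$

**Step 3. Evaluate $I-I\!I$.** Let $0<s<1$ and $V_s(t)=\frac12(\tilde F(t)^2-R_t(s)^2)$, with the argument $s$ of $R_t$ in the $u$-scale, so that $R_t(s)=\tilde F(t)$ if $s\ge F(t)$. By (4.4), for $t>t_c$ with $F(t)>s$,
$$\frac d{dt}\tfrac12R_t(s)^2=R_t(s)P(s)a'(t),\qquad\frac d{dt}\tfrac12\tilde F(t)^2=R_t(U)P(U)a'(t),$$
so $dV_s=K\,d(\frac12\tilde F^2)$ there; and $V_s=0$ when $F(t)\le s$ or $t\le t_c$. By (4.4), $\partial_tg_t\ge\tilde F(t)\to1$, so $g_t(u)\to\infty$ for each $u$, $R_t(s)\to s$ and $V_s(\infty)=\frac12(1-s^2)$. Substitute $\rho=\tilde F(t)$ in $I(s)$, where $\tilde q(\rho)=t$ and $U(a(\rho))=F(t)$, and $u=F(t)$ in $I\!I(s)$: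
$$I(s)=\int_0^\infty t\,dV_s(t)=\int_0^\infty\Big[\tfrac{1-s^2}2-V_s(t)\Big]dt,\qquad I\!I(s)=\int_0^\infty\Big[\tfrac{1-s^2}2-\tfrac12\big(F^2-(F\wedge s)^2\big)\Big]dt .$$
Both converge: the integrands lie between $0$ and $\frac12(1-\tilde F^2)$, respectively $\frac12(1-F^2)$, because $R_t(s)\le s$ and $F\wedge s\le s$. Subtracting and using Lemma 5(c),
$$I(s)-I\!I(s)=\tfrac12\int_0^\infty(F^2-\tilde F^2)dt-N(s)=1-N(s),\qquad N(s):=\tfrac12\int_0^\infty\big[(F(t)\wedge s)^2-R_t(s)^2\big]dt. \tag{10.2}$$

**Step 4. Conclude from $N(s)>s^2$.** Lemma 13 below states that $N(s)>s^2$ for $0<s<1$. Hence the bracket in (10.1) is at most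
$$\beta+\int_0^1\eta(s)(1-s^2)ds=\int_0^12u\Big(\beta+\int_0^u\eta\Big)du=\int_0^12u(q_G-q_F)du=EX_G-EX_F,$$
strictly if $\eta\not\equiv0$. Integrating over $\lambda$, $\gamma(G)-\gamma(F)\le EX_G-EX_F$, which is $\delta(G)\le\delta(F)$, strictly if $\eta\not\equiv0$. $\square$

**Lemma 13.** Let $F\in\mathcal F$ with $1-\tilde F$ exponentially small, and define $N$ on $[0,1]$ by (10.2). Then $N(1)=1$ and $N(s)>s^2$ for $0<s<1$.

*Proof.* $N(1)=\frac12\int(F^2-\tilde F^2)=1$ by Lemma 5(c). We show that $N(s)/s^2$ is strictly decreasing.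

**Step 1. Write $N$ as a double integral.** In the $u$-scale let $H(u,u')=\int_{q(u\vee u')}^\infty(1-\rho_t(u)\rho_t(u'))\,dt\ge0$. We have $(F(t)\wedge s)^2=\int_0^s\int_0^s1[q(u\vee u')\le t]\,du\,du'$ and $R_t(s)^2=\int_0^s\int_0^s\rho_t(u)\rho_t(u')\,du\,du'$, where the last integrand vanishes unless $q(u\vee u')<t$. By Tonelli $N(s)=\frac12\int_0^s\int_0^sH$, so $N$ is nondecreasing and $N\le1$. Put $d_s(u)=\int_0^sH(u,u')du'$. Then $2N(s)=\int_0^sd_s(u)du$, and by symmetry $N(s)=\int_0^sd_u(u)du$. So $N$ is absolutely continuous with $N'(s)=d_s(s)$ for a.e. $s$. We want $2N>sN'$, and this follows if $d_s(u)>d_s(s)$ for $u<s$.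

**Step 2. For $s<1$, $d_s$ is finite and strictly decreasing on $(0,s]$.** With $x=q(u)$, $u\le s$, $d_s(u)=\int_x^\infty[F(t)\wedge s-\rho_t(x)R_t(s)]dt$. This is finite: the integrand is $(F(t)\wedge s-R_t(s))+e^{-g_t(x)}R_t(s)$, where the first part is $\int_0^{s\wedge F(t)}e^{-g_t}du\le F-\tilde F\le1-\tilde F(t)$ and the second is at most $e^{-g_t(x)}$, which decays exponentially since $\partial_tg_t(x)\ge\tilde F(t)\to1$.

Let $x<x'\le q(s)$ correspond to $u<u'\le s$. For $t\le x'$ we have $\rho_t(x')=0$ and $F(t)\wedge s=F(t)$. So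
$$d_s(u)-d_s(u')=\int_x^{x'}F(t)\,dt-\int_x^\infty(\rho_t(x)-\rho_t(x'))R_t(s)\,dt .$$
By (4.3), $\rho_t(x)-\rho_t(x')=\int_x^{x'}e^{-g_t(y)}R_t(y)1[y<t]\,dy$. Hence
$$d_s(u)-d_s(u')=\int_x^{x'}\Big(F(y)-\int_y^\infty e^{-g_t(y)}R_t(y)R_t(s)\,dt\Big)dy .$$
Let $y>b$. For $t\le t_c$ the inner integrand is $0$. For $t>t_c$ and $t>y$ we have $R_t(y)=\int_{x\le y}(1-e^{-g_t})dF<F(y)$ and, by (4.4), $R_t(s)\le\tilde F(t)\le\partial_tg_t(y)$. So the inner integral is strictly less than $F(y)\int_{y\vee t_c}^\infty e^{-g_t(y)}\partial_tg_t(y)\,dt\le F(y)$. Thus $d_s(u)>d_s(u')$.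

**Step 3. Conclude.** For a.e. $s<1$, $2N(s)=\int_0^sd_s(u)du>s\,d_s(s)=sN'(s)$, so $(N/s^2)'<0$ a.e., and $N(s)/s^2$ is strictly decreasing on $(0,1)$. Its limit at $1$ is $N(1)=1$, by monotone convergence in $N(s)=\frac12\int_0^s\int_0^sH$. $\square$

This completes the proof of Proposition 12.

**Proof of Theorem B.1.** Apply Proposition 12 to $F_k\prec F_{k+1}$, $k\ge1$, where $q_{k+1}(0)=b_{k+1}>b_k$: we get $\delta_{k+2}<\delta_{k+1}$. For $\delta_2<\delta_1$ use $F^\varepsilon$ from Proposition 11. Since $\varepsilon q_1(0)=\varepsilon$ and $\varepsilon q_1'$ increase with $\varepsilon$, $\delta(F^\varepsilon)$ is strictly decreasing in $\varepsilon\in(0,1]$, and $\delta(F^1)=\delta_2$. As $\varepsilon\to0$, $\tilde q^{\,\varepsilon}\to q_1$, and $\tilde q^{\,\varepsilon}\le q_2$ by Proposition 12, so dominated convergence gives $E\tilde X_\varepsilon^2\to EX_1^2=4\gamma_1$. Also $E(\varepsilon X_1)^2\to0$ and $E(\varepsilon X_1)\to0$. So $\delta(F^\varepsilon)\to\gamma_1-1=\delta_1$, and $\delta_2=\delta(F^1)<\delta(F^{1/2})\le\delta_1$.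 Positivity of $\delta_k$ was shown in Section 9, and $\delta_1=\zeta(3)-1$ in Section 1. Hence $\gamma_k=2k-1+\delta_k\le2k-2+\zeta(3)$, with equality only for $k=1$. $\square$

## 11. Exponential tails of $X_k-2k$, uniformly in $k$

By (7.3), $\sum_{i\le k}\delta_i=\frac14\mathrm{Var}X_k$, so summability means that the variances stay bounded. We prove more: uniform exponential tails. The proof begins with a bound in $L^1$.

**Lemma 14.** For all $k\ge1$, $E(X_k-2k)^+=E(X_k-2k)^-\le4$.

*Proof.* Let $F=F_k$, $\tilde F=F_{k+1}$, $A=A_{k+1}$. By Lemma 5(b), $F-\tilde F=(1-\tilde F)-(1-F)\ge A-(1-F)$, and by Lemma 5(c)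
$$1=\tfrac12\int(F-\tilde F)(F+\tilde F)\,dt\ge\tfrac12\int F(F-\tilde F)\,dt\ge\tfrac12\int F\big(A-(1-F)\big)dt,$$
so $\int FA\le2+\int F(1-F)$. Using $\int(1-F)(1+F)=EX_k=2k$,
$$\gamma_{k+1}=\int FA+\int(1-F)A\le2+\int F(1-F)+\int(1-F)-\int(1-F)(1-A)=2k+2-\int_0^\infty(1-F)(1-A)\,dt .$$
Since $\gamma_{k+1}\ge2k+1$, we get $\int(1-F_k)(1-A_{k+1})dt\le1$. By Lemma 5, $1-A_{k+1}$ is a distribution function. Let $\tau$ have this distribution function and be independent of $Y_k\sim F_k$. Then $E\tau=\int A_{k+1}=\gamma_{k+1}\le2k+2$, and $E(Y_k-\tau)^+=\int P(\tau\le t<Y_k)dt\le1$. By Jensen's inequality applied to $\tau$, $E(Y_k-2k-2)^+\le E(Y_k-\gamma_{k+1})^+\le1$. Since $X_k=Y_k\vee Y_k'$, $E(X_k-2k-2)^+\le2$, hence $E(X_k-2k)^+\le4$. As $EX_k=2k$, the negative part has the same expectation. $\square$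

**Lemma 15 (upper tail).** Let $C=10$ and $\theta=\frac14$. There is a constant $H$ such that $1-F_k(2k+C+x)\le\theta H/(e^{\theta x}-1)$ for all $k\ge0$ and $x>0$.

*Proof.* By Lemma 14 and Markov's inequality, $F_k(2k+C)^2\ge1-\frac4{10}>\frac9{16}$, so $F_k\ge\frac34$ on $[2k+C,\infty)$; this is trivial for $k=0$. Let $h_k=1-F_k$.

We claim $F_{k+1}'\ge F_{k+1}(F_k-F_{k+1})$ where $F_{k+1}>0$. For $k\ge1$ this is Lemma 5(a). For $k=0$ it says $F_1'\ge F_1(1-F_1)$: with $\ell=-\log(1-\rho)\ge0$ we have $q_1'(\rho)=\big(\frac\rho{1-\rho}-\ell\big)/\rho^2\le\frac1{\rho(1-\rho)}$. Since $F_k-F_{k+1}=h_{k+1}-h_k\ge0$,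
$$h_{k+1}'\le-\tfrac34(h_{k+1}-h_k)\quad\text{on }[t_*,\infty),\qquad t_*=2k+2+C .$$
Let $H_k=\int_{2k+C}^\infty e^{\theta(t-2k-C)}h_k\,dt$. Multiply by $e^{\theta(t-t_*)}$, integrate from $t_*$ to $m$, and integrate the left side by parts, dropping the nonnegative boundary term at $m$:
$$-h_{k+1}(t_*)-\theta\int_{t_*}^me^{\theta(t-t_*)}h_{k+1}\,dt\le-\tfrac34\int_{t_*}^me^{\theta(t-t_*)}h_{k+1}\,dt+\tfrac34\int_{t_*}^me^{\theta(t-t_*)}h_k\,dt .$$
Since $t-t_*=(t-2k-C)-2$, the last integral is at most $e^{-2\theta}H_k$. Letting $m\to\infty$, $(\frac34-\theta)H_{k+1}\le\frac34e^{-2\theta}H_k+h_{k+1}(t_*)$, that is, $\frac12H_{k+1}\le0.455\,H_k+\frac14$. As $H_0=0$, this gives $H_{k+1}\le0.91H_k+\frac12$ for all $k$, so $H:=\sup_kH_k<\infty$. Finally $h_k$ is nonincreasing, so $h_k(2k+C+x)\int_0^xe^{\theta y}dy\le H_k$. $\square$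

**Lemma 16 (lower tail).** Let $\bar s=\frac{128}{63}$. For all $k\ge1$ and $x\ge0$, $F_k(2k-256-x)\le\frac18(e/3)^{\lfloor x/(2\bar s)\rfloor}$.

**Step 1. The quantile step is bounded for small $u$.** Let $\sigma=q_{k+1}-q_k$. It is nonnegative as $F_{k+1}\le F_k$, nondecreasing by Proposition 11, and $\int_0^12u\,\sigma(u)du=EX_{k+1}-EX_k=2$. So $2\ge\int_u^12u'\sigma(u')du'\ge\sigma(u)(1-u^2)$, and $\sigma(u)\le2/(1-\frac1{64})=\bar s$ for $u\le\frac18$.

**Step 2. $F_k(t-\bar s)\le F_{k+1}(t)$ for $t\le q_k(\frac18)$.** Here $F_{k+1}(t)\le F_k(t)\le\frac18$. If $u=F_{k+1}(t)>0$, then $t-\sigma(u)=q_k(u)$ and $F_k(t-\bar s)\le F_k(t-\sigma(u))=u$. If $F_{k+1}(t)=0$, then $t\le b_{k+1}=b_k+\sigma(0)\le b_k+\bar s$, so $F_k(t-\bar s)=0$.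

**Step 3. A lower bound for $F_k-F_{k+1}$.** Let $t\le q_k(\frac18)$ with $F_k(t)>0$. With $F=F_k$ in the notation of Section 4, $g_t(x)=\int_x^tR_t\le(t-x)F_k(t)$ for $x\le t$, since $R_t\le F_{k+1}(t)\le F_k(t)$. So $g_t\le1$ on $[t-1/F_k(t),t]$, and Lemma 5(a) gives
$$F_k(t)-F_{k+1}(t)=\int_{x\le t}e^{-g_t}dF_k\ge e^{-1}\Big(F_k(t)-F_k\big(t-\tfrac1{F_k(t)}\big)\Big)\ge e^{-1}\big(F_k(t)-F_k(t-3\bar s)\big),$$
as $1/F_k(t)\ge8>3\bar s$. With Step 2,
$$F_k(t)-F_k(t-\bar s)\ge e^{-1}\big(F_k(t)-F_k(t-3\bar s)\big)\qquad\text{for all }t\le q_k(\tfrac18),$$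
trivially if $F_k(t)=0$.

**Step 4. Sum.** Add these inequalities at $t,t-\bar s,t-2\bar s,\dots$; both sides telescope, and all terms vanish eventually:
$$F_k(t)\ge e^{-1}\big(F_k(t)+F_k(t-\bar s)+F_k(t-2\bar s)\big)\ge\tfrac3eF_k(t-2\bar s).$$
Iterating from $t=q_k(\frac18)$, $F_k(q_k(\frac18)-x)\le\frac18(e/3)^{\lfloor x/(2\bar s)\rfloor}$. By Lemma 14 and Markov's inequality, $F_k(2k-256)^2\le\frac4{256}$, so $F_k(2k-256)\le\frac18$ and $q_k(\frac18)\ge2k-256$. Since $F_k$ is nondecreasing, the lemma follows. $\square$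

Since $P(X_k>t)=1-F_k(t)^2\le2(1-F_k(t))$ and $P(X_k\le t)\le F_k(t)$, and $e/3<1$, Lemmas 15 and 16 give tails of $X_k-2k$ that are exponential uniformly in $k$. So $\sup_kEe^{c|X_k-2k|}<\infty$ for some $c>0$, which is the second claim of Theorem B.3. In particular $\sup_k\mathrm{Var}X_k<\infty$.

## 12. Summability of $\delta_k$ and limits of the centered quantiles

**Proof of Theorem B.2.** By (7.3), $\sum_{i\le k}\delta_i=\Gamma_k-k^2=\frac14\mathrm{Var}X_k$. By Sections 9 and 11 this increases to a finite limit, so $\sum_k\delta_k<\infty$. As $\delta_k$ is decreasing, $k\delta_{2k}\le\sum_{i=k+1}^{2k}\delta_i\to0$, and $\delta_{2k+1}\le\delta_{2k}$; so $k\delta_k\to0$ and $\gamma_k=2k-1+o(1/k)$. Since $\delta_k$ decreases from $\delta_1=\zeta(3)-1$ to $0$, $\inf_k\delta_k=0$ and $\max_k\delta_k=\zeta(3)-1$. $\square$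

**Proof of Theorem B.3.** It remains to show that $\lim_k(q_k(u)-2k)$ exists for $u\in(0,1)$. By (5.2), $\int_0^12u'q_k(u')du'=2k$, so
$$q_k(u)-2k=\int_0^u2u'\big(q_k(u)-q_k(u')\big)du'+\int_u^12u'\big(q_k(u)-q_k(u')\big)du'.$$
By Proposition 11, for $k\ge1$ the first integrand is nonnegative and nondecreasing in $k$, and the second is nonpositive and nonincreasing in $k$. So the first integral is a nondecreasing sequence in $k$ and the second a nonincreasing one, and we only need that they are bounded. Each is at most $|q_k(u)-2k|+E|X_k-2k|$ in absolute value. By Lemma 14, $E|X_k-2k|\le8$. For $M$ large, depending only on $u$, Markov's inequality gives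
$$F_k(2k-M)^2\le\tfrac4M<u^2<1-\tfrac4M\le F_k(2k+M)^2,$$
so $|q_k(u)-2k|\le M$. Hence both integrals converge to finite limits, and so does $q_k(u)-2k$. $\square$
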